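# Loewner's systolic bound on every closed aspherical surface

## Systole, area, and aspherical surfaces

Throughout, a surface is connected, a closed surface $\Sigma$ may be orientable or not, and all metrics are smooth and Riemannian.

**Definition (systole).** The systole $\mathrm{sys}(\Sigma)$ of a closed non-simply connected surface with a metric is the least length of a loop in $\Sigma$ which cannot be contracted to a point in $\Sigma$.

Multiplying the metric by a constant $c^2$ multiplies $\mathrm{sys}$ by $c$ and the area by $c^2$, so the ratio $\mathrm{sys}^2/\mathrm{area}$ does not change. This is the quantity we study.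

*Example.* Let $\Lambda\subset\mathbb C$ be a lattice. A loop in the flat torus $\mathbb C/\Lambda$ lifts to a path from $z$ to $z+\lambda$ with $\lambda\in\Lambda$, and the loop is contractible exactly when $\lambda=0$. So $\mathrm{sys}$ is the length of a shortest nonzero vector of $\Lambda$. For $\Lambda=\mathbb Z[i]$ the ratio is $1$. For $\Lambda=\mathbb Z[e^{i\pi/3}]$ we have $\mathrm{sys}=1$ and $\mathrm{area}=\sqrt3/2$, so the ratio is $2/\sqrt3\approx1.1547$.

*Example.* The round $\mathbb{RP}^2$ of curvature $1$ is the unit sphere modulo $\pm1$. A noncontractible loop lifts to a path from a point to its antipode, so $\mathrm{sys}=\pi$. The area is $2\pi$, and the ratio is $\pi^2/(2\pi)=\pi/2\approx1.571$.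

**Definition (aspherical surface).** A closed surface is aspherical if its universal cover is contractible. Recall that this holds if and only if its fundamental group is infinite, if and only if $\chi(\Sigma)\le0$, if and only if $\Sigma$ is homeomorphic to neither $S^2$ nor $\mathbb{RP}^2$.

*Example.* The torus and the Klein bottle have $\chi=0$. The orientable surface of genus $g\ge 2$ has $\chi=2-2g<0$. The surface $3\mathbb{RP}^2$, a connected sum of three projective planes, has $\chi=-1$. All of these are aspherical.

## Hyperbolic geometry and the coarea formula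

**Definition (conformal metrics).** Two metrics $g,g_0$ on $\Sigma$ are conformal if $g=\rho^2g_0$ for a smooth function $\rho>0$. Then $g$-lengths are obtained by integrating $\rho$ against $g_0$-length, and $g$-area by integrating $\rho^2$ against $g_0$-area.

*Example.* In the disc model, the hyperbolic plane $\mathbb H^2$ is the unit disc with the metric $\frac{4}{(1-|z|^2)^2}|dz|^2$, of curvature $-1$ and conformal to the flat metric, with $\rho=2/(1-|z|^2)$.

**Fact (uniformization and Gauss–Bonnet).** If $\chi(\Sigma)=-m<0$, every metric $g$ on $\Sigma$ can be written $g=\rho^2g_0$ with $g_0$ hyperbolic, that is, of curvature $-1$. Moreover $\mathrm{area}(g_0)=2\pi m$. On a torus, every metric is $\rho^2g_0$ with $g_0$ flat.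

The first statement is usually proved for orientable surfaces, so let us check the nonorientable case. First, the hyperbolic metric in a conformal class on a closed surface is unique. If $g_0$ and $e^{2f}g_0$ both have curvature $-1$, the formula $K(e^{2f}g_0)=e^{-2f}(-1-\Delta f)$ gives $\Delta f=e^{2f}-1$. At a maximum of $f$ we have $\Delta f\le0$, so $f\le0$ there; at a minimum $\Delta f\ge0$, so $f\ge0$ there. Hence $f\equiv0$. Now let $\Sigma$ be nonorientable, with orientation double cover $\hat\Sigma$, deck involution $\iota$ and lifted metric $\hat g$. Let $\hat g_0$ be the hyperbolic metric conformal to $\hat g$. Then $\iota^*\hat g_0$ is hyperbolic and conformal to $\iota^*\hat g=\hat g$, so $\iota^*\hat g_0=\hat g_0$ by uniqueness. Thus $\hat g_0$ and the conformal factor descend to $\Sigma$. Since area and $\chi$ both double on $\hat\Sigma$, the formula $\mathrm{area}(g_0)=-2\pi\chi(\Sigma)$ descends as well.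

In geodesic polar coordinates at $x\in\mathbb H^2$, with $S_x$ the circle of unit tangent vectors at $x$,
$$\int_{\mathbb H^2}f(y)\,dy=\int_0^\infty\int_{S_x}f(\exp_x(t\xi))\,\sinh t\,d\xi\,dt .$$
Here $dy$ is hyperbolic area. We write $|E|$ for the hyperbolic area of $E$.

**Definition (geodesic flow, Liouville measure).** Let $S\Sigma$ be the unit tangent bundle of $(\Sigma,g_0)$, with projection $\pi:S\Sigma\to\Sigma$. For $\xi\in S_x\Sigma$, the flow $\phi_\tau\xi$ is the velocity at time $\tau$ of the $g_0$-geodesic with initial velocity $\xi$. Liouville measure is $d\xi\,dx$: angle measure on each circle $S_x\Sigma$, and $g_0$-area on $\Sigma$. Its total mass is $2\pi\,\mathrm{area}(g_0)$, and the flow $\phi_\tau$ preserves it. No orientation is needed.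

*Example.* On a flat torus $\mathbb C/\Lambda$, with unit vectors written as pairs $(x,\theta)$, the flow is $\phi_\tau(x,\theta)=(x+\tau e^{i\theta},\theta)$. For each $\theta$ it is a translation, which visibly preserves $dx\,d\theta$.

**Fact (isoperimetric inequality).** A disc in $\mathbb H^2$ bounded by a smooth Jordan curve, of area $a$ and perimeter $p$, satisfies $p^2\ge4\pi a+a^2$. This is classical; see Burago–Zalgaller, *Geometric Inequalities*.

*Example.* A metric disc of radius $r$ has $a=2\pi(\cosh r-1)$ and $p=2\pi\sinh r$. Then $a(4\pi+a)=4\pi^2(\cosh r-1)(\cosh r+1)=p^2$, so there is equality.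

**Fact (coarea formula).** For $w\in C_c^\infty(\mathbb H^2)$ with $w\ge0$ and a Borel function $\psi\ge0$ on $(0,\infty)$,
$$\int_{\{w>0\}}\psi(w)|\nabla w|=\int_0^\infty\psi(\tau)\,\mathcal H^1(\{w=\tau\})\,d\tau,$$
where $\mathcal H^1$ is hyperbolic length.

*Example.* The formula holds for Lipschitz $w$ too. With $w=(r_0-d(o,\cdot))_+$ and $\psi=1$, where $d$ is hyperbolic distance, it says that the disc of radius $r_0$ has area $\int_0^{r_0}2\pi\sinh(r_0-\tau)\,d\tau=2\pi(\cosh r_0-1)$.

## The bound $\mathrm{sys}^2/\mathrm{area}\le 2/\sqrt3$: statements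

The hexagonal torus has ratio $2/\sqrt3$. Is this the largest ratio possible on any aspherical surface? The conjecture, taken from Karin Usadi Katz and Mikhail G. Katz, "Hyperellipticity and Klein bottle companionship in systolic geometry", arXiv:0811.1717 (2008), is that
$$\frac{\mathrm{sys}^2}{\mathrm{area}}\le\frac2{\sqrt3}\quad\text{for every metric on every closed aspherical surface.}$$
The inequality was proved for the torus by Loewner (1949) and for the Klein bottle by Bavard. Gromov's asymptotic estimate implies it for orientable surfaces of genus greater than $50$; Katz and Sabourau extended this to genus at least $20$; and it is also known for the orientable surface of genus $2$.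

We shall prove that the conjecture is true. For an integer $m\ge1$ put
$$Q_m=\sqrt{m^2-2m\ln\left(1+\tfrac m2\right)} .$$
The quantity under the root is positive because $\ln(1+\frac m2)<\frac m2$. The function $R\mapsto\sinh R-R$ is strictly increasing on $[0,\infty)$, from $0$ to $\infty$. Let $R_m>0$ be the unique solution of $\sinh R-R=Q_m$.

**Theorem A.** Let $\Sigma$ be a closed surface, orientable or not, with $\chi(\Sigma)=-m<0$. For every metric on $\Sigma$, the number $R=\mathrm{sys}\cdot\sqrt{\pi m/(2\,\mathrm{area})}$ satisfies $\sinh R-R\le Q_m$. Equivalently,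
$$\frac{\mathrm{sys}^2}{\mathrm{area}}\le\frac{2R_m^2}{\pi m}.$$

**Theorem B.** For every metric on every closed surface with $\chi<0$, $\ \mathrm{sys}^2/\mathrm{area}<1.14<2/\sqrt3$.

**Theorem C.** Every metric on every closed aspherical surface satisfies $\mathrm{sys}^2/\mathrm{area}\le2/\sqrt3$. Equality holds only for flat tori homothetic to $\mathbb C/\mathbb Z[e^{i\pi/3}]$. The only closed non-simply connected surface for which the bound fails for some metric is $\mathbb{RP}^2$.

**Corollary D.** As $m=-\chi\to\infty$, $\ \mathrm{sys}^2/\mathrm{area}\le\left(\frac2\pi+o(1)\right)\frac{\ln^2m}{m}$. For orientable genus $g$ this is $\left(\frac1\pi+o(1)\right)\frac{\ln^2g}{g}$.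

## Tori, flat Klein bottles, and hyperbolic metrics by hand

**Arbitrary metrics on the torus (Loewner's theorem).** Write $g=\rho^2g_0$ with $(T,g_0)=\mathbb C/\Lambda$ flat. Let $A$ be the area of $g_0$, let $\sigma$ be the area of $g$, and let $\lambda$ be a shortest nonzero vector of $\Lambda$, of length $\ell$. For each $p\in T$ the loop $t\mapsto p+t\lambda$, $0\le t\le1$, is noncontractible, so
$$\mathrm{sys}(g)\le\ell\int_0^1\rho(p+t\lambda)\,dt .$$
Average over $p\in T$. Translations preserve $g_0$-area, so by Cauchy–Schwarz
$$\mathrm{sys}(g)\le\frac{\ell}{A}\int_T\rho\,dA_0\le\frac{\ell}{A}\sqrt{A\sigma}=\ell\sqrt{\sigma/A},\qquad\text{hence}\qquad\frac{\mathrm{sys}(g)^2}{\sigma}\le\frac{\ell^2}{A}.$$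
It remains to treat the lattice. Rotate and scale so that $\lambda=1$. A shortest vector is primitive, so $1$ extends to a basis $1,\tau$ of $\Lambda$ with $\mathrm{Im}\,\tau>0$. Adding an integer to $\tau$, we may assume $|\mathrm{Re}\,\tau|\le\frac12$. Since $|\tau|\ge1$, we get $A=\mathrm{Im}\,\tau\ge\sqrt3/2$, and $\ell^2/A\le2/\sqrt3$. If equality holds throughout, then $\rho$ is constant by the equality case of Cauchy–Schwarz, and $\mathrm{Im}\,\tau=\sqrt3/2$. The latter forces $\mathrm{Re}\,\tau=\pm\frac12$, so $\Lambda=\mathbb Z[e^{i\pi/3}]$. The first example above shows that equality does occur there.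

**Flat Klein bottles.** Let $K$ be $\mathbb R^2$ modulo the group generated by $(x,y)\mapsto(x+a,-y)$ and $(x,y)\mapsto(x,y+b)$. Its area is $ab$. A nontrivial group element has the form $(x,y)\mapsto(x+na,\pm y+kb)$, with sign $(-1)^n$. If $n\ne0$ it moves every point by at least $a$, and if $n=0$ by $|k|b\ge b$. The first generator moves $(0,0)$ by exactly $a$. So $\mathrm{sys}=\min(a,b)$, and the ratio is $\min(a,b)^2/(ab)\le1$.

**Hyperbolic metrics, $\chi=-m<0$.** Suppose $g=g_0$ is itself hyperbolic, and put $s=\mathrm{sys}$. An open disc of radius $s/2$ in $\mathbb H^2$ injects into $\Sigma$: if it contained $y$ and $\gamma y$ with $\gamma\ne1$ a deck transformation, we could go from $y$ through the center to $\gamma y$ along a path shorter than $s$, which would project to a noncontractible loop shorter than $s$. Comparing areas, $2\pi(\cosh\frac s2-1)\le2\pi m$, that is, $\cosh\frac s2\le1+m$. Because $\cosh\frac s2=1+2\sinh^2\frac s4$, this says $\sinh\frac s4\le u:=\sqrt{m/2}$, and therefore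
$$\frac{\mathrm{sys}^2}{\mathrm{area}}=\frac{s^2}{2\pi m}\le\frac{16\,\mathrm{arcsinh}^2u}{4\pi u^2}=\frac4\pi\left(\frac{\mathrm{arcsinh}\,u}{u}\right)^2 .$$
Since $\mathrm{arcsinh}$ is concave on $[0,\infty)$ and vanishes at $0$, the right side decreases in $u$, so $m=1$ is the worst case. There the bound is $\cosh\frac s2\le2$. As $\cosh1.32>1+0.8712+0.1264+0.0073>2$, we get $\frac s2<1.32$, and the ratio is below $4(1.32)^2/(2\pi)<1.11$. So hyperbolic metrics satisfy the bound. The question for $\chi<0$ is how to treat a variable conformal factor.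

## Averaging over the geodesic flow, and why the area bound alone is too weak

Loewner's argument averages the lengths of parallel copies of one closed geodesic. On a hyperbolic surface there are none to average: each nontrivial free homotopy class contains exactly one closed geodesic. What can still be averaged over is the family of all geodesic *arcs*, by means of the geodesic flow. Arcs are not loops, so their lengths bound distances rather than the systole. The systole then enters through the injectivity of half-systole balls, as in the hyperbolic example. We now carry this out.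

**Step 1 (notation).** This step fixes the objects used until the end of the proof of Theorem A. Let $\chi(\Sigma)=-m<0$ and let $g$ be a metric, scaled so that $\mathrm{sys}=1$. Write $\sigma=\mathrm{area}(g)$, $g=\rho^2g_0$ with $g_0$ hyperbolic, and $A=\mathrm{area}(g_0)=2\pi m$. The universal cover of $(\Sigma,g_0)$ is $\mathbb H^2$, with deck group $\Gamma$; the lift of $\rho$ is still called $\rho$. Let $U(x,y)$ be the distance on $\mathbb H^2$ for the lift of $g$. Every $\gamma\in\Gamma$ preserves both lifted metrics, so $U(\gamma x,\gamma y)=U(x,y)$. Put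
$$\kappa=\sqrt{\sigma/A},\qquad R=\frac1{2\kappa},\qquad v_x(y)=\left(\tfrac12-U(x,y)\right)_+,\qquad\Omega_x=\{v_x>0\}=\{y:U(x,y)<\tfrac12\}.$$
Then $R=\frac12\sqrt{2\pi m/\sigma}=\sqrt{\pi m/(2\sigma)}$ is the number $R$ of Theorem A.

**Step 2 ($\Omega_x$ injects into $\Sigma$).** This step is where the systole is used. Suppose $y$ and $\gamma y$ lie in $\Omega_x$ with $1\ne\gamma\in\Gamma$. Join $y$ to $x$ and $x$ to $\gamma y$ by paths of $g$-length less than $\frac12$. The concatenation has length less than $1$ and projects to a loop in $\Sigma$. The lift of this loop is not closed, because $\gamma y\ne y$, so the loop is noncontractible. This contradicts $\mathrm{sys}=1$. Since the covering map is a local isometry for both metrics, injectivity yields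
$$|\Omega_x|\le A\qquad\text{and}\qquad\int_{\Omega_x}\rho^2\,dA_0\le\sigma. \tag{1}$$

**Step 3 (average lower bound for $\int v_x$).** This step replaces averaging over translations. The function $x\mapsto\int_{\mathbb H^2}v_x(y)\,dy$ is $\Gamma$-invariant, because $v_{\gamma x}(\gamma y)=v_x(y)$ and $\gamma$ preserves $dy$; so it may be integrated over $\Sigma$. The same holds for $x\mapsto\int_{S_x}U(x,\exp_x(t\xi))\,d\xi$. The hyperbolic segment from $x$ to $\exp_x(t\xi)$ has $g$-length $\int_0^t\rho(\exp_x(\tau\xi))\,d\tau$, and this is at least $U(x,\exp_x(t\xi))$. Projected to $\Sigma$, the integrand is $\rho(\pi\phi_\tau\xi)$. Since $\phi_\tau$ preserves Liouville measure,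
$$\int_\Sigma\int_{S_x}U(x,\exp_x(t\xi))\,d\xi\,dx\le\int_0^t\int_{S\Sigma}\rho(\pi\phi_\tau\xi)\,d\xi\,dx\,d\tau=t\int_{S\Sigma}\rho(\pi\xi)\,d\xi\,dx=2\pi t\int_\Sigma\rho\,dA_0 .$$
By Cauchy–Schwarz $\int_\Sigma\rho\,dA_0\le\sqrt{A\sigma}=A\kappa$. Thus
$$\int_\Sigma\int_{S_x}U(x,\exp_x(t\xi))\,d\xi\,dx\le2\pi A\,\kappa t. \tag{2}$$
In words: the average of $U$ over pairs at hyperbolic distance $t$ is at most $\kappa t$. Now use $v_x\ge0$ outside the hyperbolic disc of radius $R$ about $x$, and $v_x\ge\frac12-U(x,\cdot)$ inside it. In polar coordinates, by (2),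
$$\int_\Sigma\int_{\mathbb H^2}v_x(y)\,dy\,dx\ge\int_0^R\sinh t\int_\Sigma\int_{S_x}\left(\tfrac12-U(x,\exp_x(t\xi))\right)d\xi\,dx\,dt\ge2\pi A\int_0^R\left(\tfrac12-\kappa t\right)\sinh t\,dt .$$
Integrate by parts. Since $\kappa R=\frac12$,
$$\int_0^R\left(\tfrac12-\kappa t\right)\sinh t\,dt=\Big[\left(\tfrac12-\kappa t\right)\cosh t\Big]_0^R+\kappa\int_0^R\cosh t\,dt=-\tfrac12+\kappa\sinh R .$$
Therefore
$$\int_\Sigma\int_{\mathbb H^2}v_x(y)\,dy\,dx\ge2\pi A\left(\kappa\sinh R-\tfrac12\right). \tag{3}$$

If the bound $U(x,\exp_x(t\xi))\le\kappa t$ held pointwise, $\Omega_x$ would contain the disc of radius $R$, and (1) would give $\cosh R\le1+m$, exactly as for hyperbolic metrics. But we know it only on average, and an average says nothing about whether a given point belongs to $\Omega_x$. This is why we work with the integral of $v_x$, and it leaves us in need of an upper bound for $\int v_x$.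

The obvious upper bound is $v_x\le\frac12$ on $\Omega_x$, so $\int v_x\le\frac12|\Omega_x|\le\frac A2$. Integrating over $\Sigma$ and comparing with (3), we get $2\pi(\kappa\sinh R-\frac12)\le\frac A2=\pi m$; dividing by $2\pi\kappa$ and using $\frac1{2\kappa}=R$, this becomes
$$\sinh R\le(1+m)R. \tag{4}$$
For small $m$ this is too weak. When $m=1$, it allows $R=1.5$, since $\sinh1.5<2.13<3$, and $R=1.5$ corresponds to $\mathrm{sys}^2/\mathrm{area}=2R^2/\pi=4.5/\pi>1.43$. When $m=2$, it allows $R=2$, since $\sinh2<3.63<6$, and this corresponds to a ratio of $4/\pi>1.27$. Both exceed $2/\sqrt3$.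

The loss is easy to locate. The estimate pretends that $v_x$ is a plateau of height $\frac12$ that drops to zero at the edge of $\Omega_x$. A steep drop requires a large gradient, and the gradient of $v_x$ is under control: it is bounded by $\rho$, and $\int_{\Omega_x}\rho^2\,dA_0\le\sigma$. So we ask the following. *How large can $\int v$ be, if $v\ge 0$ lives on a set of hyperbolic area at most $A$ and has Dirichlet energy $\int|\nabla v|^2$ at most $\sigma$?* This is the problem of torsional rigidity (Saint-Venant's problem), posed in $\mathbb H^2$.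

## A Saint-Venant inequality in the hyperbolic plane

**Lemma 1.** A nonempty bounded open set $E\subset\mathbb H^2$ with smooth boundary, area $a$ and perimeter $p$ satisfies $p\ge h(a):=\sqrt{4\pi a+a^2}$.

*Proof.* The lemma extends the isoperimetric inequality from discs to the sets that will occur as $\{w>\tau\}$. The boundary of $E$ is a finite union of disjoint smooth Jordan curves.

*Connected sets.* Let $E$ be connected. One of its boundary curves bounds a disc $D$ containing $E$; the others bound the holes. The disc has area at least $a$ and perimeter at most $p$. Since $h$ is increasing, $p\ge h(|D|)\ge h(a)$.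

*Several components.* Let the components have areas $a_i$. Their boundaries are disjoint, so $p\ge\sum h(a_i)$. Since $h(a)\ge a$,
$$\Big(\sum_ih(a_i)\Big)^2=\sum_ih(a_i)^2+2\sum_{i<j}h(a_i)h(a_j)\ge\sum_i(4\pi a_i+a_i^2)+2\sum_{i<j}a_ia_j=h\Big(\sum_ia_i\Big)^2.\qquad\square$$

**Lemma 2.** Let $v\ge0$ be a compactly supported Lipschitz function on $\mathbb H^2$ with $|\{v>0\}|\le A$. Then
$$\left(\int v\right)^2\le T(A)\int|\nabla v|^2,\qquad T(A)=\int_0^A\frac{b}{4\pi+b}\,db=A-4\pi\ln\left(1+\frac A{4\pi}\right).$$

Before proving this, let us see where $T(A)$ comes from. On the disc of radius $r_0$ and area $A$ centered at $o$, put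
$$v(y)=2\ln\frac{\cosh(r_0/2)}{\cosh(r/2)}\ \text{ for } r=d(o,y)\le r_0,\qquad v=0\ \text{ elsewhere}.$$
Then $|\nabla v|=\tanh\frac r2=\frac{2\pi(\cosh r-1)}{2\pi\sinh r}=\frac{a}{h(a)}$, where $a=2\pi(\cosh r-1)$ is the area of the disc of radius $r$. With $da=2\pi\sinh r\,dr$,
$$\int|\nabla v|^2=\int_0^A\frac{a^2}{h(a)^2}\,da=\int_0^A\frac{a}{4\pi+a}\,da=T(A).$$
Integrating by parts in $r$, and using $v(r_0)=0$ and $a=0$ at $r=0$,
$$\int v=\int_0^{r_0}v\,\frac{da}{dr}\,dr=\int_0^{r_0}a\tanh\frac r2\,dr=\int_0^A a\cdot\frac{\tanh(r/2)}{2\pi\sinh r}\,da=\int_0^A\frac{a^2}{h(a)^2}\,da=T(A).$$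
So equality holds in Lemma 2 for this function. Its gradient on each level set is $a/h(a)$, where $a$ is the area enclosed. This tells us which weight to use when we apply Cauchy–Schwarz.

*Proof of Lemma 2.*

**Step 1 (reduction to smooth functions).** This step lets us use Sard's theorem. We may assume $v\not\equiv0$. Let $\Omega=\{v>0\}$ and, for $\varepsilon>0$, let $v_\varepsilon=(v-\varepsilon)_+$. Its support lies in $\{v\ge\varepsilon\}$, a compact subset of the open set $\Omega$. In the disc model, where the hyperbolic and Euclidean metrics are comparable on compact sets, mollify $v_\varepsilon$. This gives nonnegative functions $w_n\in C_c^\infty(\Omega)$, with supports in a fixed compact subset of $\Omega$, converging to $v_\varepsilon$ in $W^{1,2}$ and in $L^1$. If the lemma holds for each $w_n$, whose positivity set lies in $\Omega$ and so has area at most $A$, then letting $n\to\infty$ gives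
$$\left(\int v_\varepsilon\right)^2\le T(A)\int|\nabla v_\varepsilon|^2\le T(A)\int|\nabla v|^2 .$$
As $\varepsilon\to0$, $\int v_\varepsilon\to\int v$, and the lemma follows for $v$. So let $w\in C_c^\infty(\mathbb H^2)$ with $w\ge0$, $w\not\equiv0$, and let $\Omega_w=\{w>0\}$, $|\Omega_w|\le A$.

**Step 2 (isoperimetry on the level sets).** This step bounds $\int w$ by a weighted integral of $|\nabla w|$. For $\tau>0$ and $b\ge 0$ put
$$a(\tau)=|\{w>\tau\}|,\qquad k(b)=\frac b{4\pi+b},\qquad\psi(\tau)=\sqrt{k(a(\tau))}.$$
When $a>0$ we have $\sqrt{k(a)}=\sqrt{a^2/(a(4\pi+a))}=a/h(a)$, the weight suggested by the example. By Sard's theorem almost every $\tau>0$ is a regular value of $w$. For such $\tau$, the set $\{w>\tau\}$ is a bounded open set with smooth boundary $\{w=\tau\}$, possibly empty. If it is nonempty, Lemma 1 gives $h(a(\tau))\le\mathcal H^1(\{w=\tau\})$; multiplying by $\psi(\tau)$,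
$$a(\tau)\le\psi(\tau)\,\mathcal H^1(\{w=\tau\}).$$
If it is empty, $a(\tau)=0$ and the inequality is trivial. Integrating in $\tau$, and then using the coarea formula and Cauchy–Schwarz,
$$\int w=\int_0^\infty a(\tau)\,d\tau\le\int_0^\infty\psi(\tau)\mathcal H^1(\{w=\tau\})\,d\tau=\int_{\Omega_w}\psi(w)|\nabla w|\le\left(\int_{\Omega_w}k(a(w))\right)^{1/2}\left(\int|\nabla w|^2\right)^{1/2}.$$

**Step 3 (the weight integrates to at most $T(A)$).** This step finishes the proof by showing
$$\int_{\Omega_w}k(a(w))\le\int_0^{|\Omega_w|}k(b)\,db\le T(A). \tag{5}$$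
If $w$ has no level sets of positive area, the number $a(w(y))$ is uniformly distributed on $(0,|\Omega_w|)$, and the first inequality is an equality. In general we bound the distribution of $a(w)$.

Let $0<b<|\Omega_w|$. The function $a$ is nonincreasing, and it is right-continuous because $\{w>\tau_n\}$ increases to $\{w>\tau\}$ as $\tau_n\downarrow\tau$. Also $a(0^+)=|\Omega_w|>b$, and $a(\tau)=0$ for $\tau\ge\max w$. Hence $\{\tau>0:a(\tau)>b\}=(0,\tau_b)$ for some finite $\tau_b>0$. So
$$|\{y\in\Omega_w:a(w(y))>b\}|=|\{0<w<\tau_b\}|=|\Omega_w|-|\{w\ge\tau_b\}|\le|\Omega_w|-b .$$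
The last inequality holds because the sets $\{w>\tau\}$ decrease to $\{w\ge\tau_b\}$ as $\tau\uparrow\tau_b$ and have finite area, so $|\{w\ge\tau_b\}|=\lim_{\tau\uparrow\tau_b}a(\tau)\ge b$. If $b\ge|\Omega_w|$, the set $\{y\in\Omega_w:a(w(y))>b\}$ is empty.

Now $k(0)=0$ and $k'(b)=4\pi/(4\pi+b)^2>0$. Write $k(a)=\int_0^\infty k'(b)\mathbf 1_{\{a>b\}}\,db$ and exchange integrals:
$$\int_{\Omega_w}k(a(w))=\int_0^\infty k'(b)\,|\{y\in\Omega_w:a(w(y))>b\}|\,db\le\int_0^{|\Omega_w|}k'(b)\left(|\Omega_w|-b\right)db=\int_0^{|\Omega_w|}k(b)\,db,$$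
where the last equality is integration by parts, with vanishing boundary terms. Since $k\ge0$ and $|\Omega_w|\le A$, the right side is at most $T(A)$, which proves (5). The formula for $T(A)$ follows from $\frac b{4\pi+b}=1-\frac{4\pi}{4\pi+b}$. $\square$

## The energy of $v_x$ and the inequality $\sinh R-R\le Q_m$

We return to the notation of the averaging section and complete the proof of Theorem A, continuing its numbering of steps.

**Step 4 (the energy of $v_x$ is at most $\sigma$).** This step checks the hypotheses of Lemma 2. Fix $x\in\mathbb H^2$. The lift of $\rho$ takes values between two positive constants $\rho_{\min}\le\rho_{\max}$, because $\Sigma$ is compact. Hence $\rho_{\min}\,d\le U\le\rho_{\max}\,d$, where $d$ is hyperbolic distance. The lower bound shows that $v_x$ has bounded, hence compact, support. By the triangle inequality $|v_x(y)-v_x(y')|\le U(y,y')$, so the upper bound shows that $v_x$ is Lipschitz on $\mathbb H^2$. By Rademacher's theorem it is differentiable almost everywhere. At a point $y$ of differentiability, for a unit vector $\xi\in S_y$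 and small $t>0$,
$$|v_x(\exp_y(t\xi))-v_x(y)|\le U(y,\exp_y(t\xi))\le\int_0^t\rho(\exp_y(\tau\xi))\,d\tau=t\rho(y)+o(t),$$
so $|\nabla v_x|_{g_0}\le\rho$ at $y$. If moreover $y\notin\Omega_x$, then $v_x$ has its minimum value $0$ at $y$, and $\nabla v_x(y)=0$. With (1),
$$\int_{\mathbb H^2}|\nabla v_x|^2\,dA_0\le\int_{\Omega_x}\rho^2\,dA_0\le\sigma .$$

**Step 5 (upper bound for $\int v_x$, for every $x$).** This step replaces the plateau estimate. By (1), $|\{v_x>0\}|\le A$, so Lemma 2 applies. Since $A=2\pi m$,
$$T(A)=2\pi m-4\pi\ln\left(1+\tfrac m2\right)=2\pi\left(m-2\ln\left(1+\tfrac m2\right)\right),\qquad\sigma=\kappa^2A=2\pi m\kappa^2,$$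
and therefore $\sigma T(A)=4\pi^2\kappa^2\left(m^2-2m\ln(1+\frac m2)\right)=(2\pi\kappa Q_m)^2$. So
$$\int_{\mathbb H^2}v_x(y)\,dy\le\sqrt{\sigma T(A)}=2\pi\kappa\,Q_m. \tag{6}$$

**Step 6 (comparison).** This step combines the two bounds. Integrate (6) over $\Sigma$, which has $g_0$-area $A$, and compare with (3):
$$2\pi A\left(\kappa\sinh R-\tfrac12\right)\le2\pi A\,\kappa\,Q_m .$$
Divide by $2\pi A\kappa$ and recall $\frac1{2\kappa}=R$. The result is $\sinh R-R\le Q_m$. Since $\sinh R-R$ is strictly increasing, this is equivalent to $R\le R_m$. Finally $R^2=\pi m/(2\sigma)$, so $\mathrm{sys}^2/\mathrm{area}=1/\sigma=2R^2/(\pi m)\le2R_m^2/(\pi m)$. This proves Theorem A. $\square$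

## From Theorem A to the constant $1.14$

*Proof of Theorem B.*

**Step 1 (what must be shown).** This step turns Theorem B into a numerical inequality. Let $r>0$ be defined by $r^2=0.57\,\pi m$, so that $2r^2/(\pi m)=1.14$. If $\sinh r-r>Q_m=\sinh R_m-R_m$, then $R_m<r$ by monotonicity, and Theorem A gives $\mathrm{sys}^2/\mathrm{area}\le2R_m^2/(\pi m)<1.14$. So we must show $\sinh r-r>Q_m$ for every $m\ge1$.

**Step 2 (lower bound for $\sinh r-r$).** The power series of $\sinh$ has positive coefficients, so
$$\sinh r-r>\frac{r^3}6+\frac{r^5}{120}=\frac{r^3}6\left(1+\frac{r^2}{20}\right).$$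
Use $0.57\,\pi>1.7907$ and $\sqrt{1.7907}>1.3381$; the latter holds because $1.3381^2<1.7906$. Then $r^3>1.7907\cdot1.3381\,m^{3/2}>2.396\,m^{3/2}$, so $\frac{r^3}6>0.3993\,m^{3/2}$. Also $\frac{r^2}{20}>0.0895\,m$. Hence
$$\sinh r-r>0.3993\,m^{3/2}\,(1+0.0895\,m). \tag{7}$$

**Step 3 (the case $m\ge2$).** This step uses a simple bound for the logarithm. For $t\ge0$ we have $\ln(1+t)\ge\frac{2t}{2+t}$: both sides vanish at $0$, and the derivative of the difference is $\frac1{1+t}-\frac4{(2+t)^2}=\frac{t^2}{(1+t)(2+t)^2}\ge0$. With $t=\frac m2$ it reads $\ln(1+\frac m2)\ge\frac{2m}{m+4}$, and so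
$$Q_m^2\le m^2-\frac{4m^2}{m+4}=\frac{m^3}{m+4}.$$
For $m\ge2$ this gives $Q_m\le m^{3/2}/\sqrt6<0.409\,m^{3/2}$, since $0.409^2>0.167>\frac16$. By (7), $\sinh r-r>0.3993\cdot1.179\,m^{3/2}>0.470\,m^{3/2}>Q_m$.

**Step 4 (the case $m=1$).** The bound of Step 3 is not sharp enough here: it gives only $Q_1\le1/\sqrt5\approx0.447$, while (7) gives $0.435$. So we use the logarithm itself. From $\ln\frac{1+s}{1-s}=2\left(s+\frac{s^3}3+\frac{s^5}5+\cdots\right)$ with $s=\frac15$,
$$\ln\tfrac32>2\left(0.2+0.00266\right)=0.40532,$$
and adding the next term $2\cdot\frac{1}{15625}=0.000128$ gives $\ln\frac32>0.4054$. Hence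
$$Q_1^2=1-2\ln\tfrac32<0.1892<0.189225=0.4350^2 .$$
On the other side, (7) gives $\sinh r-r>0.3993\cdot1.0895>0.4350$. So $\sinh r-r>Q_1$.

**Step 5 (comparison with $2/\sqrt3$).** We have $1.14^2=1.2996<\frac43$, so $1.14<2/\sqrt3$. $\square$

The curvature term $a^2$ in the isoperimetric inequality $p^2\ge4\pi a+a^2$ is really used. If one keeps only $p^2\ge4\pi a$, the same proof of Lemma 2 gives $\int_0^A\frac b{4\pi}\,db=\frac{A^2}{8\pi}$ in place of $T(A)$, and $\sigma A^2/(8\pi)=\pi^2m^3\kappa^2$, so Theorem A becomes $\sinh R-R\le\frac12m^{3/2}$. For $m=1$ this allows $R=1.38$, since $\sinh1.38-1.38<0.49$; and $R=1.38$ corresponds to a ratio $2(1.38)^2/\pi>1.21>2/\sqrt3$.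

## All closed surfaces: the sharp bound and the exception $\mathbb{RP}^2$

*Proof of Theorem C.* A closed aspherical surface has $\chi<0$ or $\chi=0$.

**Step 1 ($\chi<0$).** Theorem B gives the inequality, and it is strict.

**Step 2 (torus).** This is Loewner's theorem (published by Pu, 1952), proved above by averaging over translations, with equality exactly for flat metrics homothetic to $\mathbb C/\mathbb Z[e^{i\pi/3}]$.

**Step 3 (Klein bottle).** Here we quote Bavard's theorem (Math. Ann. 274 (1986)), which gives
$$\frac{\mathrm{sys}^2}{\mathrm{area}}\le\frac\pi{2\sqrt2}<1.111<\frac2{\sqrt3},$$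
so the inequality is strict.

**Step 4 ($\mathbb{RP}^2$).** This step settles the last assertion. The only closed non-simply connected surface that is not aspherical is $\mathbb{RP}^2$. For the round metric of curvature $1$ the ratio is $\pi/2>2/\sqrt3$, as computed at the start, so the bound fails there. $\square$

## Large $|\chi|$ and numerical values of $R_m$

*Proof of Corollary D.* We need an upper bound for $R_m$ as $m\to\infty$. Since $Q_m\le m$, we have $\sinh R_m\le m+R_m$. Fix $\varepsilon\in(0,1)$ and let $r=(1+\varepsilon)\ln m$. Then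
$$\sinh r-r\ge\tfrac12\left(m^{1+\varepsilon}-1\right)-(1+\varepsilon)\ln m>m\ge Q_m$$
for all large $m$, so $R_m<(1+\varepsilon)\ln m$ by monotonicity. As $\varepsilon$ is arbitrary, $R_m\le(1+o(1))\ln m$, and Theorem A gives
$$\frac{\mathrm{sys}^2}{\mathrm{area}}\le\frac{2R_m^2}{\pi m}\le\left(\frac2\pi+o(1)\right)\frac{\ln^2m}{m}.$$
For orientable genus $g$ we have $m=2g-2$, so $\ln m=(1+o(1))\ln g$ and $\frac2{\pi m}=(1+o(1))\frac1{\pi g}$. This gives $\left(\frac1\pi+o(1)\right)\frac{\ln^2g}g$. $\square$

The plateau bound (4) already has this consequence. With the same $r$, we have $\sinh r>(1+m)r$ for all large $m$. Since $\sinh(R)/R$ is increasing in $R$, (4) then forces $R<(1+\varepsilon)\ln m$. So the gain from Lemma 2 is not in the leading asymptotics, but at small $|\chi|$, where (4) failed.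

Numerically, $R_1\approx1.3364$, so on $3\mathbb{RP}^2$ Theorem A gives $\mathrm{sys}^2/\mathrm{area}\lesssim1.137$, that is, $\mathrm{area}\gtrsim0.8796\,\mathrm{sys}^2$. For $\chi=-2$, $R_2\approx1.7835$ gives $\mathrm{sys}^2/\mathrm{area}\lesssim1.013$. These values are not used in any proof, and no sharpness is claimed for the constants of Theorem A. The constant $2/\sqrt3$ in Theorem C is sharp, because the hexagonal torus attains it.
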